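# Conditional bases with Property (A) in reflexive spaces

## The unit vectors of $\ell_p$: an unconditional case

Fix $1<p<\infty$. Take $x\in\ell_p$, a finite set $A$ that misses the support of $x$, a number $t>0$, and scalars $\varepsilon_n$ of modulus one. Then
$$\Big\|x+t\sum_{n\in A}\varepsilon_ne_n\Big\|_p=\big(\|x\|_p^p+t^p|A|\big)^{1/p}.$$
The norm does not see where $A$ lies or what the signs $\varepsilon_n$ are. It sees only how many coordinates were added. This invariance, required only when the added coordinates are at least as large as those of $x$, is the subject of these notes.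

We work over $\mathbb F=\mathbb R$ or $\mathbb C$ and write $\mathbb E=\{\varepsilon\in\mathbb F:|\varepsilon|=1\}$. A sequence $(\boldsymbol x_n)$ in a Banach space $\mathbb X$ is a Schauder basis if every $x\in\mathbb X$ has a unique norm-convergent expansion $x=\sum_n\boldsymbol x_n^*(x)\,\boldsymbol x_n$. We use the standard criterion: nonzero vectors with dense linear span form a Schauder basis if and only if the projections onto initial segments of coordinates, defined on the span, are uniformly bounded. The supremum of their norms is the basis constant. Put $\operatorname{supp}(x)=\{n:\boldsymbol x_n^*(x)\ne0\}$ and $\|x\|_\infty=\sup_n|\boldsymbol x_n^*(x)|$. For finite $A\subset\mathbb N$ and $\varepsilon\in\mathbb E^A$ put $\mathbf 1_{\varepsilon,A}=\sum_{n\in A}\varepsilon_n\boldsymbol x_n$.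

**Definition (Property (A)).** The basis has Property (A) if
$$\|x+t\,\mathbf 1_{\varepsilon,A}\|=\|x+t\,\mathbf 1_{\eta,B}\|$$
whenever $x\in\mathbb X$, $t>0$, $\|x\|_\infty\le t$, the sets $A,B\subset\mathbb N$ are finite with $|A|=|B|$ and $(A\cup B)\cap\operatorname{supp}(x)=\emptyset$, and $\varepsilon\in\mathbb E^A$, $\eta\in\mathbb E^B$.

**Proposition 1.** The unit vectors of $\ell_p$ have Property (A).

**Proof.** The displayed formula above depends on $A$ and $\varepsilon$ only through $|A|$. $\square$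

This example is *unconditional*. Write $P_A$ for the projection onto the coordinates in $A$. A basis is unconditional if and only if $\sup\{\|P_A\|:A\text{ finite}\}<\infty$, and it is called conditional if it is not unconditional. To measure conditionality put
$$k_m=\sup\{\|P_A\|:A\subset\{1,\dots,m\}\}.$$
This is nondecreasing in $m$, and the basis is conditional exactly when $k_m\to\infty$. In $\ell_p$ we have $k_m=1$.

For a conditional example, take in $\ell_1$ the vectors $\boldsymbol x_1=e_1$ and $\boldsymbol x_n=e_n-e_{n-1}$ for $n\ge2$. They span a dense subspace, and $\|\sum a_n\boldsymbol x_n\|_1=\sum_n|a_n-a_{n+1}|$ for finitely supported $a$. Cutting at $N$ gives $\sum_{n<N}|a_n-a_{n+1}|+|a_N|$. Since $|a_N|\le\sum_{n\ge N}|a_n-a_{n+1}|$, this is no larger than before, so we have a Schauder basis. For even $N$ the vector $\sum_{n\le N}\boldsymbol x_n=e_N$ has norm $1$, while its even part $(e_2-e_1)+(e_4-e_3)+\cdots$ has norm $N$. The basis is therefore conditional. It does not have Property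 (A): $\|\boldsymbol x_1+\boldsymbol x_2\|_1=1$, but $\|\boldsymbol x_1+\boldsymbol x_3\|_1=3$.

Now ask what changes if, starting from Proposition 1, we keep reflexivity and Property (A) but want the basis to be conditional. There is an immediate warning for Hilbert space.

**Proposition 2.** If the norm of $\mathbb X$ comes from an inner product, then every basis with Property (A) is a constant multiple of an orthonormal basis.

**Proof.** Apply the definition with $x=\boldsymbol x_i$, $t=1$, $A=B=\{j\}$, $j\neq i$, and opposite signs $\varepsilon,-\varepsilon$. From $\|\boldsymbol x_i+\varepsilon\boldsymbol x_j\|^2=\|\boldsymbol x_i-\varepsilon\boldsymbol x_j\|^2$ we get $\operatorname{Re}\langle\boldsymbol x_i,\varepsilon\boldsymbol x_j\rangle=0$ for all $\varepsilon\in\mathbb E$, hence $\langle\boldsymbol x_i,\boldsymbol x_j\rangle=0$. With $x=0$ and $t=1$ we get $\|\boldsymbol x_i\|=\|\boldsymbol x_j\|$. $\square$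

Property (A) is thus a statement about one particular norm, whereas conditionality and reflexivity do not change when we pass to an equivalent norm. We are free to renorm, and Proposition 2 says that in the Hilbert case we must. The tension is this: the norm has to feel signs somewhere, in order to be conditional, but it must never feel the signs of the largest coordinates.

## A conditional Property (A) basis on every $\ell_p$

Albiac, Ansorena, Berná and Berasategui, "Conditional bases with Property (A)", arXiv:2409.04883 (2024), is the source of the following question. Conditional Schauder bases with Property (A) are known to exist in some non-reflexive Banach spaces. Is there a *reflexive* Banach space with a conditional Schauder basis that has Property (A)? The answer is yes.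

**Theorem 3.** For every $1<p<\infty$ there is an equivalent norm on $\ell_p$ under which $\ell_p$ has a conditional Schauder basis with Property (A). For each $\gamma\in(0,1-\frac1p)$ the norm and the basis can be chosen so that $k_m\ge c(\log m)^\gamma$ for all large $m$.

**Theorem 4.** Let $1<p<\infty$. Let $H$ be a Banach space with a conditional Schauder basis $(h_j)_{j\ge0}$ such that $\sup_j\|h_j\|<\infty$ and $\|a\|_p\le C\|\sum_ja_jh_j\|$ for all $a\in c_{00}$. Then some equivalent norm on $\ell_p\oplus H$ admits a conditional Schauder basis with Property (A). It satisfies $k_{2^N-1}\ge c\,k_N[H]$ for all $N$, where $k_N[H]=\sup\{\|P_A\|:A\subset\{0,\dots,N-1\}\}$.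

**Corollary 5.** Every infinite-dimensional super-reflexive space $H$ with a Schauder basis is complemented in a super-reflexive space having a conditional Schauder basis with Property (A).

Since $\ell_p$ is reflexive for $1<p<\infty$, Theorem 3 answers the question. With $p=2$ the space is a renormed Hilbert space, so even super-reflexivity does not force bases with Property (A) to be unconditional.

Throughout, $\frac1p+\frac1q=1$, $c_{00}$ is the space of finitely supported sequences, and $C,c$ are positive constants, possibly different at each occurrence, independent of the vectors and indices involved. We write $F\asymp F'$ if $cF\le F'\le CF$.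

## Adding a functional to the $\ell_p$ norm

To make the $\ell_p$ norm feel signs, the sensible first move is to add a functional and set $\|x\|=\|x\|_p+\frac12|\sum_n\beta_nx_n|$. Property (A) fails at once, even for $x=0$: if $\beta_1,\beta_2>0$, then $|\beta_1+\beta_2|\ne|\beta_1-\beta_2|$, so $\|e_1+e_2\|\neq\|e_1-e_2\|$.

The remedy is to let the norm choose which coordinates to measure by $\ell_p$ and which by the functional:
$$\|x\|'=\sup_{A\text{ finite}}\Big(\|P_Ax\|_p+\tfrac12\Big|\sum_{n\notin A}\beta_nx_n\Big|\Big).$$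
If the supremum were always reached with the big coordinates inside $A$, their signs would be invisible. So we must ask whether moving a big coordinate into $A$ is profitable. The gain is governed by the weights
$$w_j=j^{1/p}-(j-1)^{1/p},\qquad \sum_{j=m+1}^{m+M}w_j=(m+M)^{1/p}-m^{1/p}.\tag{1}$$
Indeed, if $A$ already holds $m$ coordinates of modulus $t$, then $M$ further ones raise $\|P_A\cdot\|_p$ by exactly $t(w_{m+1}+\dots+w_{m+M})$. The sequence $(w_j)$ is decreasing because $u\mapsto u^{1/p}$ is concave, and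
$$\tfrac1p\,j^{-1/q}\le w_j\le j^{-1/q}.\tag{2}$$
For the lower bound, the mean value theorem gives $w_j=\frac1p\xi^{-1/q}$ with $j-1<\xi<j$. For the upper bound, $(1-\frac1j)^{1/p}\ge1-\frac1j$ gives $w_j=j^{1/p}\big(1-(1-\tfrac1j)^{1/p}\big)\le j^{1/p}\cdot j^{-1}$.

It is natural to allow $|\beta_n|\le w_n$, so that the functional spread over $M$ coordinates is worth at most $w_1+\dots+w_M=M^{1/p}$. But this does not suffice. Take $p=2$ and $\beta=w$, so $w_1=1$. With $A=\{2\}$ we get $\|e_1+e_2\|'\ge1+\frac12=1.5$. For $e_5+e_6$ the possible values are $\sqrt2$ (both indices in $A$), at most $1+\frac12w_5=1+\frac12(\sqrt5-2)<1.12$ (one in $A$), and $\frac12(w_5+w_6)<1$ (none in $A$). So $\|e_5+e_6\|'=\sqrt2<1.5$, and Property (A) fails.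

The point of failure is now exact. When $A$ holds $m$ big coordinates, moving one more into $A$ gains only $w_{m+1}$ per unit of $t$, which tends to $0$ as $m$ grows. The loss $\frac12|\beta_n|$ does not depend on $m$. The functional must therefore be damped when $A$ is large. Since the gain from $M$ new coordinates is $w_{m+1}+\dots+w_{m+M}$, the damped functional should have coefficients at most $w_{m+n}$ instead of $w_n$. In the example, with $m=1$, the value $1.5$ drops to $1+\frac12w_2=1+\frac12(\sqrt2-1)<1.21<\sqrt2$.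

## The damped norm and Property (A)

Put
$$\mu_n^{(m)}=\frac{w_{m+n}}{w_n}\in(0,1],\qquad m\ge0,\ n\ge1.$$
Let $G$ be a nonempty set of scalar sequences $\beta=(\beta_n)_{n\ge1}$ with $|\beta_n|\le w_n$ for all $n$. For $x\in c_{00}$ define
$$\|x\|_G=\sup\{V(A,m,\beta;x):m\ge0,\ A\subset\mathbb N,\ |A|\le m,\ \beta\in G\},\qquad V(A,m,\beta;x)=\|P_Ax\|_p+\tfrac12\Big|\sum_{n\notin A}\beta_n\mu_n^{(m)}x_n\Big|.\tag{3}$$
The integer $m$ is a budget: $A$ may use at most $m$ indices, and the damping depends on the budget and not on $A$ itself. Each $V(A,m,\beta;\cdot)$ is a seminorm. Taking $A=\operatorname{supp}x$ and $m=|A|$ shows $\|x\|_p\le\|x\|_G$. Since $|\beta_n|\mu^{(m)}_n\le w_{m+n}\le w_n$, we also have $\|x\|_G\le\|x\|_p+\frac12\sum_nw_n|x_n|<\infty$. So (3) is a norm on $c_{00}$.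

**Lemma 6.** Let $x\in c_{00}$ and $t>0$ with $\|x\|_\infty\le t$. Let $A_0$ be finite with $A_0\cap\operatorname{supp}x=\emptyset$ and $|A_0|=N$, let $\varepsilon\in\mathbb E^{A_0}$, and put $y=x+t\mathbf 1_{\varepsilon,A_0}$. Then
$$\|y\|_G=\sup\Big\{\big(\|P_Dx\|_p^p+t^pN\big)^{1/p}+\tfrac12\Big|\sum_{n\notin D}\beta_n\mu_n^{(m+N)}x_n\Big|:m\ge0,\ D\subset\operatorname{supp}x,\ |D|\le m,\ \beta\in G\Big\}.\tag{4}$$
In particular $\|y\|_G$ depends only on $x$, $t$ and $N$.

For $x=0$ the formula reads $\|t\mathbf 1_{\varepsilon,A_0}\|_G=tN^{1/p}$, as in $\ell_p$.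

**Step 1: every quantity on the right of (4) is a value at $y$.** Given $(D,m,\beta)$, put $A=D\cup A_0$, so $|A|\le m+N$ and $(A,m+N,\beta)$ is admissible in (3). Since $D$ and $A_0$ are disjoint, $y=x$ on $D$ and $|y_n|=t$ on $A_0$, we have $\|P_Ay\|_p=(\|P_Dx\|_p^p+t^pN)^{1/p}$. Off $A$ we have $y=x$, and $x=0$ on $A_0$, so $\sum_{n\notin A}\beta_n\mu^{(m+N)}_ny_n=\sum_{n\notin D}\beta_n\mu_n^{(m+N)}x_n$. Thus $V(A,m+N,\beta;y)$ is the displayed quantity, and "$\ge$" holds in (4).

**Step 2: moving all of $A_0$ into $A$ never lowers the value.** This is the heart of the matter. Let $(A,m,\beta)$ be admissible, $|A|\le m$, and put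
$$M=|A_0\setminus A|,\qquad A_1=A\cup A_0,\qquad m_1=m+M\ge|A_1|.$$
We claim $V(A_1,m_1,\beta;y)\ge V(A,m,\beta;y)$.

*The gain in the $\ell_p$ part.* Let $s=\|P_Ay\|_p$. Because $\|y\|_\infty\le t$ and $|A|\le m$, we have $s\le m^{1/p}t$. Moreover $\|P_{A_1}y\|_p=(s^p+Mt^p)^{1/p}$. The function $s\mapsto(s^p+Mt^p)^{1/p}-s$ has derivative $s^{p-1}(s^p+Mt^p)^{-1/q}-1\le0$ for $s>0$ (note $p-1=p/q$), so it is nonincreasing. Comparing with its value at $s=m^{1/p}t$,
$$\|P_{A_1}y\|_p-\|P_Ay\|_p\ge t\big((m+M)^{1/p}-m^{1/p}\big).$$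

*The loss in the functional part.* Two things change: the terms with $n\in A_0\setminus A$ disappear, and the damping of the remaining terms changes from $\mu^{(m)}$ to $\mu^{(m+M)}\le\mu^{(m)}$. Since $|y_n|\le t$,
$$\Big|\sum_{n\notin A}\beta_n\mu_n^{(m)}y_n\Big|\le\Big|\sum_{n\notin A_1}\beta_n\mu_n^{(m+M)}y_n\Big|+t\sum_{n\in A_0\setminus A}|\beta_n|\mu_n^{(m)}+t\sum_{n\notin A_1}|\beta_n|\big(\mu_n^{(m)}-\mu_n^{(m+M)}\big).$$
In the middle sum, $|\beta_n|\mu_n^{(m)}\le w_{m+n}$. The sum runs over $M$ distinct positive integers and $w$ decreases, so it is at most $\sum_{j=1}^Mw_{m+j}$. In the last sum, $|\beta_n|\le w_n$ gives the bound $\sum_{n\ge1}(w_{m+n}-w_{m+M+n})$. This telescopes, because $w_j\to0$, and equals $\sum_{j=1}^Mw_{m+j}$ as well. By (1), half of the two losses together is at most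
$$\tfrac12\cdot2t\sum_{j=1}^Mw_{m+j}=t\big((m+M)^{1/p}-m^{1/p}\big),$$
which is no more than the gain. This proves the claim, and it shows why the factor $\frac12$ is there: there are two losses, each as large as the gain can be.

**Step 3: after the move, the value has the form in (4).** Let $D=A_1\cap\operatorname{supp}x$. It is disjoint from $A_0\subset A_1$, so $|D|\le|A_1|-N\le m_1-N=:m'$, and in particular $m'\ge0$. As in Step 1, $\|P_{A_1}y\|_p=(\|P_Dx\|_p^p+t^pN)^{1/p}$. Since $y=x$ off $A_1$ and $x=0$ on $A_1\setminus D$,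
$$\sum_{n\notin A_1}\beta_n\mu_n^{(m_1)}y_n=\sum_{n\notin D}\beta_n\mu_n^{(m'+N)}x_n.$$
So $V(A_1,m_1,\beta;y)$ is the quantity in (4) for $(D,m',\beta)$. With Step 2 this gives "$\le$" in (4). $\square$

**Lemma 7.** If the unit vectors form a Schauder basis of the completion $\mathbb X$ of $(c_{00},\|\cdot\|_G)$, then this basis has Property (A).

**Proof.** Let $x,t,A,B,\varepsilon,\eta$ be as in the definition. The partial sums $x^{(k)}$ of $x$ lie in $c_{00}$, satisfy $\|x^{(k)}\|_\infty\le t$, and have support inside $\operatorname{supp}x$. By Lemma 6, $\|x^{(k)}+t\mathbf 1_{\varepsilon,A}\|_G=\|x^{(k)}+t\mathbf 1_{\eta,B}\|_G$. Let $k\to\infty$. $\square$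

Property (A) is now free: any $G$ with $|\beta_n|\le w_n$ delivers it. What remains is to choose $G$ so that the unit vectors form a conditional basis of a space we can identify.

## Dyadic block sums: the proof of Theorem 4

Let $H$ and $(h_j)_{j\ge0}$ be as in Theorem 4. For $a\in c_{00}$, indexed by $j\ge0$, write $\|a\|_H=\|\sum_ja_jh_j\|$. After multiplying the norm of $H$ by a constant, which does not change $k_N[H]$, we may assume $\|e_j\|_H\le1$ for all $j$. Let $K$ be the basis constant, and let $\|a\|_p\le C_2\|a\|_H$. Put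
$$B=\Big\{b:\Big|\sum_ja_jb_j\Big|\le\|a\|_H\text{ for all }a\in c_{00}\Big\}.$$
Then $|b_j|\le1$ for $b\in B$, and by Hahn–Banach $\|a\|_H=\sup_{b\in B}|\sum_ja_jb_j|$.

We want to copy the norm of $H$ into the functional part of $\|\cdot\|_G$. By (2), $w_n^q$ is of size $1/n$, so each dyadic block carries a bounded amount of $\ell_q$ mass of $w$. This suggests using one block per basis vector of $H$. For $j\ge0$ let
$$J_j=\{2^j,\dots,2^{j+1}-1\},\qquad S_j(x)=\sum_{n\in J_j}w_nx_n,\qquad Sx=(S_j(x))_{j\ge0},$$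
$$G=\{\beta:\ \beta_n=b_jw_n\text{ for }n\in J_j,\ j\ge0;\ b\in B\}.$$
For $p=2$, for instance, $S_0(x)=x_1$ and $S_1(x)=(\sqrt2-1)x_2+(\sqrt3-\sqrt2)x_3$. Since $|b_j|\le1$ we have $|\beta_n|\le w_n$, so Lemmas 6 and 7 apply. By (2), $w_n^q\le1/n\le2^{-j}$ on $J_j$, and $|J_j|=2^j$. Hölder therefore gives, for every $J\subset J_j$,
$$\Big|\sum_{n\in J}w_nx_n\Big|\le\Big(\sum_{n\in J}w_n^q\Big)^{1/q}\|P_Jx\|_p\le\|P_{J_j}x\|_p.\tag{5}$$

**Step 1: the norm $\|\cdot\|_G$ up to constants.** The purpose is to see that the damping and the set $A$ cost only bounded factors. We claim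
$$\|x\|_G\asymp\|x\|_p+\|Sx\|_H,\qquad x\in c_{00}.\tag{6}$$

*Lower bound.* We know $\|x\|_G\ge\|x\|_p$. Taking $m=0$, $A=\emptyset$ and the supremum over $b\in B$ gives $\|x\|_G\ge\frac12\sup_{b\in B}|\sum_jb_jS_j(x)|=\frac12\|Sx\|_H$.

*Upper bound.* Let $|A|\le m$ and $\beta\in G$. First we remove $A$ from the functional part. Since $w_{m+n}^q\le\frac1{m+n}\le\frac1{m+1}$,
$$\Big|\sum_{n\in A}\beta_n\mu_n^{(m)}x_n\Big|\le\sum_{n\in A}w_{m+n}|x_n|\le\Big(\frac{|A|}{m+1}\Big)^{1/q}\|x\|_p\le\|x\|_p.$$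
So it suffices to bound the full sum $\sum_n\beta_n\mu_n^{(m)}x_n$. If $m=0$, it is $\sum_jb_jS_j(x)$, of modulus at most $\|Sx\|_H$. Let $m\ge1$ and $2^k\le m<2^{k+1}$. For $n\in J_j$ we have $\beta_n\mu_n^{(m)}=b_jw_{m+n}$. On blocks with $j>k$ the damping should be negligible, and on blocks with $j\le k$ the damped functional should be small. Accordingly we write
$$\sum_n\beta_n\mu_n^{(m)}x_n=\sum_{j>k}b_jS_j(x)-\sum_{j>k}b_j\sum_{n\in J_j}(w_n-w_{m+n})x_n+\sum_{j\le k}b_j\sum_{n\in J_j}w_{m+n}x_n.\tag{7}$$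

The first sum in (7) is $b$ applied to a tail of $Sx$, so it is at most $\|(I-P_{[0,k]})Sx\|_H\le(1+K)\|Sx\|_H$. This is where we use that $(h_j)$ is a Schauder basis.

For the third sum, $w_{m+n}^q\le1/m$, and Hölder bounds its $j$-th term by $(2^j/m)^{1/q}\|x\|_p\le2^{(j-k)/q}\|x\|_p$. Summing over $j\le k$ gives at most $\|x\|_p/(1-2^{-1/q})$.

For the second sum we need the decay of $w_n-w_{m+n}$. With $f(u)=u^{1/p}$ and $i\ge2$,
$$w_i-w_{i+1}=-\big(f(i+1)-2f(i)+f(i-1)\big)=-f''(\xi)=\tfrac1{pq}\,\xi^{-1-1/q}\quad\text{for some }\xi\in(i-1,i+1).$$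
Here $\frac1{pq}=\frac1p(1-\frac1p)\le\frac14$ and $\xi\ge i-1\ge i/2$, so
$$w_i-w_{i+1}\le\tfrac14\,2^{1+1/q}\,i^{-1-1/q}\le i^{-1-1/q}.$$
In the second sum $n\ge2^{k+1}\ge2$. Adding the inequality for $i=n,\dots,n+m-1$ gives $w_n-w_{m+n}\le m\,n^{-1-1/q}$. By Hölder on $J_j$, the $j$-th term is at most $m\,2^{-j(1+1/q)}\,2^{j/q}\|x\|_p=m2^{-j}\|x\|_p\le2^{k+1-j}\|x\|_p$. Summing over $j>k$ gives at most $2\|x\|_p$.

Collecting the bounds,
$$\|x\|_G\le\|x\|_p+\tfrac12\Big[(1+K)\|Sx\|_H+\Big(3+\frac1{1-2^{-1/q}}\Big)\|x\|_p\Big],$$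
which proves (6).

**Step 2: the unit vectors form a Schauder basis with Property (A).** We bound the initial projections. Let $L\ge1$, say $L\in J_k$, and let $P_{[1,L]}$ be the projection onto coordinates $1,\dots,L$. Then $\|P_{[1,L]}x\|_p\le\|x\|_p$. The blocks before $J_k$ are kept whole, and $J_k$ is cut, so
$$S(P_{[1,L]}x)=P_{[0,k-1]}Sx+\lambda e_k,\qquad|\lambda|=\Big|\sum_{n\in J_k,\,n\le L}w_nx_n\Big|\le\|x\|_p$$
by (5). Hence $\|S(P_{[1,L]}x)\|_H\le K\|Sx\|_H+\|x\|_p$, where we used $\|e_k\|_H\le1$. By (6) the $P_{[1,L]}$ are uniformly bounded for $\|\cdot\|_G$. So $(e_n)$ is a Schauder basis of the completion $\mathbb X$, and by Lemma 7 it has Property (A).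

**Step 3: the space is $\ell_p\oplus H$.** We split $x$ into a part that all $S_j$ kill and a part that carries $Sx$. Let
$$\sigma_j=\sum_{n\in J_j}w_n,\qquad v_j=\sigma_j^{-1}\sum_{n\in J_j}e_n,\qquad Ux=x-\sum_jS_j(x)v_j.$$
Then $S_j(v_j)=1$ and $S_i(v_j)=0$ for $i\ne j$. By (2), $\sigma_j\ge2^j\cdot\frac1p2^{-(j+1)/q}$, so
$$\|v_j\|_p=\sigma_j^{-1}2^{j/p}\le p\,2^{-j+(j+1)/q+j/p}=p\,2^{1/q}\le2p.$$
The $v_j$ have disjoint supports, so by (5)
$$\Big\|\sum_jS_j(x)v_j\Big\|_p\le2p\,\|Sx\|_p\le2p\Big(\sum_j\|P_{J_j}x\|_p^p\Big)^{1/p}=2p\,\|x\|_p,$$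
and $\|Ux\|_p\le(1+2p)\|x\|_p$. So $U$ extends to a bounded operator on $\ell_p$. Since $Uv_j=0$, $U^2=U$ on $c_{00}$, hence on $\ell_p$. On $c_{00}$ we have $SUx=Sx-Sx=0$, and $Uy=y$ if $Sy=0$, so $U(c_{00})=Y_0:=\{y\in c_{00}:Sy=0\}$. Therefore $Y:=U(\ell_p)=\overline{Y_0}$ is a complemented subspace of $\ell_p$. It is infinite-dimensional, because for each $j\ge1$ the block $J_j$ has at least two elements and so supports a nonzero vector of $Y_0$. By the theorem of Pełczyński (1960), every infinite-dimensional complemented subspace of $\ell_p$ is isomorphic to $\ell_p$, so $Y\simeq\ell_p$.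

The map $x\mapsto(Ux,Sx)$ is a bijection of $c_{00}$ onto $Y_0\oplus c_{00}$ with inverse $(y,a)\mapsto y+\sum_ja_jv_j$: indeed $Ux+\sum_jS_j(x)v_j=x$, while $U(y+\sum_ja_jv_j)=y$ and $S(y+\sum_ja_jv_j)=a$. Next we compare norms. We have $\|Ux\|_p\le(1+2p)\|x\|_p$, and in the other direction
$$\|x\|_p\le\|Ux\|_p+2p\|Sx\|_p\le\|Ux\|_p+2pC_2\|Sx\|_H.$$
The hypothesis $\|a\|_p\le C_2\|a\|_H$ enters here. With (6),
$$\|x\|_G\asymp\|Ux\|_p+\|Sx\|_H.\tag{8}$$
The completion of $(Y_0,\|\cdot\|_p)$ is $Y$ and that of $(c_{00},\|\cdot\|_H)$ is $H$. Passing to completions, $\mathbb X\simeq Y\oplus H\simeq\ell_p\oplus H$. Carrying the norm $\|\cdot\|_G$ and the basis $(e_n)$ over by this isomorphism gives an equivalent norm on $\ell_p\oplus H$ and a basis with Property (A).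

**Step 4: conditionality.** We look at the vectors $\sum_ja_jv_j$. By (8), since $U(\sum_ja_jv_j)=0$ and $S(\sum_ja_jv_j)=a$,
$$\Big\|\sum_ja_jv_j\Big\|_G\asymp\|a\|_H,\qquad a\in c_{00}.$$
For finite $F$, the projection onto $\bigcup_{j\in F}J_j$ sends $\sum_ja_jv_j$ to $\sum_{j\in F}a_jv_j$. If $(e_n)$ were unconditional, all these projections would be uniformly bounded. Then $\|P_Fa\|_H\le C\|a\|_H$ for all finite $F$ and $a\in c_{00}$, and $(h_j)$ would be unconditional, a contradiction.

For the quantitative statement, let $F\subset\{0,\dots,N-1\}$. Since $P_Fa=P_FP_{[0,N-1]}a$ and $\|P_{[0,N-1]}a\|_H\le K\|a\|_H$, the supremum of $\|P_Fa\|_H/\|a\|_H$ over such $F$ and over nonzero $a$ supported in $\{0,\dots,N-1\}$ is at least $K^{-1}k_N[H]$. For such $a$ the projection above is onto a subset of $\{1,\dots,2^N-1\}$, so $\|P_Fa\|_H\le C\,k_{2^N-1}\|a\|_H$. Hence $k_{2^N-1}\ge c\,k_N[H]$. This completes the proof of Theorem 4. $\square$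

## Tail sums: a conditional choice that contains $c_0$

It remains to find a reflexive $H$ with a conditional basis that is bounded and dominates the unit vectors of $\ell_p$. The simplest conditional norm of this type is built from tail sums. Let $H$ be the completion of $c_{00}$ under
$$\|a\|_H=\max\Big\{\|a\|_p,\ \sup_{k\ge0}\Big|\sum_{j\ge k}a_j\Big|\Big\}.$$
Here $\|e_j\|_H=1$ and $\|a\|_p\le\|a\|_H$. The tail sums of $P_{[0,N]}a$ are either $0$ or a difference of two tail sums of $a$, so the unit vectors form a Schauder basis with constant at most $2$. For $a=\sum_{j<2L}(-1)^je_j$ the norm is $(2L)^{1/p}$, while its even part has norm $L$, so the basis is conditional. Theorem 4 applies and gives a conditional basis with Property (A).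

But the space is not reflexive. For $i\ge1$ choose an integer $L_i\ge2^{iq}$ and let $z_i$ take the value $1/L_i$ on an interval of $L_i$ indices and $-1/L_i$ on the next $L_i$ indices, the supports of $z_1,z_2,\dots$ being consecutive. Each $z_i$ has total sum $0$, its tail sums have modulus at most $1$, with equality in the middle, and $\|z_i\|_p=2^{1/p}L_i^{-1/q}\le2^{1/p}2^{-i}$. A tail sum of $\sum_ic_iz_i$ that starts inside the support of $z_i$ is $c_i$ times a tail sum of $z_i$, since the later blocks sum to $0$. Therefore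
$$\max_i|c_i|\le\Big\|\sum_ic_iz_i\Big\|_H\le2^{1/p}\max_i|c_i|,$$
where the upper bound uses $\sum_i|c_i|\,\|z_i\|_p\le2^{1/p}\max_i|c_i|$. So $H$ contains a copy of $c_0$, and neither $H$ nor $\ell_p\oplus H$ is reflexive.

The supremum over $k$ is to blame. To stay reflexive we would rather measure sums in an $\ell_p$ norm. Full summation is convolution with $(1,1,1,\dots)$, the coefficients of $(1-z)^{-1}$. It does not map $c_{00}$ into $\ell_p$, since already $e_0$ goes to $(1,1,\dots)$. We therefore sum fractionally, with the coefficients of $(1-z)^{-\gamma}$ for small $\gamma>0$.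

## Fractional summation: the proof of Theorem 3

Fix $0<\gamma<\frac1q=1-\frac1p$. Let
$$(1-z)^{-\gamma}=\sum_{n\ge0}\kappa_nz^n,\qquad(1-z)^\gamma=\sum_{n\ge0}r_nz^n=1-\sum_{n\ge1}\rho_nz^n.$$

**Step 1: the two kernels.** We collect the estimates that are used later. From the binomial series,
$$\kappa_n=\prod_{j=1}^n\frac{j-1+\gamma}{j}=\prod_{j=1}^n\Big(1-\frac{1-\gamma}j\Big),\qquad\rho_n=\frac{\gamma}{n}\prod_{j=1}^{n-1}\Big(1-\frac\gamma j\Big)>0 .$$
So $\kappa_0=1$, $\kappa_n>0$ and $(\kappa_n)$ is decreasing. Using $1-u\le e^{-u}$ and $\sum_{j=1}^n\frac1j\ge\log(n+1)$,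
$$\kappa_n\le(n+1)^{\gamma-1},\qquad\rho_n\le n^{-1-\gamma}.\tag{9}$$
Since $p(1-\gamma)>1$, we have $\kappa\in\ell_p$. Letting $z\uparrow1$ in $\sum_{n\ge1}\rho_nz^n=1-(1-z)^\gamma$ gives $\sum_{n\ge1}\rho_n=1$ by monotone convergence, so $\|r\|_1=2$. Multiplying the two series gives $r*\kappa=e_0$. Finally, the partial sums of $\kappa$ are
$$\sum_{i=0}^n\kappa_i=\prod_{j=1}^n\Big(1+\frac\gamma j\Big)\ge\prod_{j=1}^n\Big(1+\frac1j\Big)^\gamma=(n+1)^\gamma.\tag{10}$$
The equality is proved by induction: it is clear for $n=0$, and $\kappa_n=\frac\gamma n\prod_{j=1}^{n-1}(1+\frac\gamma j)$ is exactly the increment. The inequality is Bernoulli's, $(1+u)^\gamma\le1+\gamma u$ for $0<\gamma<1$ and $u\ge0$.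

For $a\in c_{00}$ put $\|a\|_H=\|\kappa*a\|_p$ and let $H$ be the completion. This is a norm, because $a=r*(\kappa*a)$.

**Step 2: boundedness and domination of $\ell_p$.** These are the hypotheses of Theorem 4 other than conditionality and the basis property. We have $\|e_j\|_H=\|\kappa\|_p<\infty$ for all $j$. From $a=r*(\kappa*a)$, $\|a\|_p\le\|r\|_1\|\kappa*a\|_p=2\|a\|_H$.

**Step 3: $H$ is isometric to $\ell_p$.** This takes care of reflexivity. The map $a\mapsto\kappa*a$ is an isometry of $(c_{00},\|\cdot\|_H)$ onto the span of the vectors $\kappa*e_j$ in $\ell_p$. We show that this span is dense. The series $\sum_{n\ge0}r_n(\kappa*e_{n+i})$ converges absolutely in $\ell_p$, since its terms have norms $|r_n|\,\|\kappa\|_p$. Its coordinate of index $l$ is $\sum_nr_n\kappa_{l-i-n}=(r*\kappa)_{l-i}$ (entries with negative index being $0$), so the sum is $e_i$. Hence the closed span contains every $e_i$.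

**Step 4: the unit vectors form a Schauder basis of $H$.** Let $a\in c_{00}$, $c=\kappa*a\in\ell_p$, and $P=P_{[0,N]}$. For $n\le N$, $(\kappa*Pa)_n$ involves only $a_0,\dots,a_n$, so it equals $c_n$. For $n=N+1+j$ with $j\ge0$, insert $a_l=\sum_{i'\le l}r_{l-i'}c_{i'}$, and then write $i'=N-i$ and $\nu=l-i'$:
$$(\kappa*Pa)_n=\sum_{l=0}^N\kappa_{n-l}\,a_l=\sum_{i'=0}^Nc_{i'}\sum_{l=i'}^Nr_{l-i'}\,\kappa_{n-l}=\sum_{i=0}^NT(j,i)\,c_{N-i},\qquad T(j,i)=\sum_{\nu=0}^ir_\nu\,\kappa_{i+j+1-\nu}.$$
The kernel $T$ does not depend on $N$, so it is enough to bound $T$ on $\ell_p(\{0,1,2,\dots\})$. Because $(r*\kappa)_{i+j+1}=0$, the sum over $0\le\nu\le i$ is minus the sum over the remaining $\nu$, and $r_\nu=-\rho_\nu$ there: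
$$T(j,i)=\sum_{\nu=i+1}^{i+j+1}\rho_\nu\,\kappa_{i+j+1-\nu}\ge0.$$
Substituting $l=i+j+1-\nu$ and using (9),
$$T(j,i)\le\sum_{l=0}^j(i+1+j-l)^{-1-\gamma}(l+1)^{\gamma-1}.\tag{11}$$

*Pointwise bounds.* We use $\sum_{l=0}^j(l+1)^{\gamma-1}\le\int_0^{j+1}u^{\gamma-1}du=\frac1\gamma(j+1)^\gamma$.

If $j\le i$, bound $(i+1+j-l)^{-1-\gamma}\le(i+1)^{-1-\gamma}$ in (11):
$$T(j,i)\le C(i+1)^{-1-\gamma}(j+1)^\gamma\qquad(j\le i).\tag{12}$$

If $j>i$, split (11) at $l=j/2$. For $l\le j/2$ we have $i+1+j-l\ge\frac{j+1}2$, so these terms contribute at most $C(j+1)^{-1-\gamma}(j+1)^\gamma=C(j+1)^{-1}\le C(j+1)^{\gamma-1}(i+1)^{-\gamma}$, the last step because $i<j$. For $l>j/2$ we have $(l+1)^{\gamma-1}\le C(j+1)^{\gamma-1}$, so these terms contribute at most $C(j+1)^{\gamma-1}\sum_{v\ge i+1}v^{-1-\gamma}\le C(j+1)^{\gamma-1}(i+1)^{-\gamma}$. Together,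
$$T(j,i)\le C(j+1)^{\gamma-1}(i+1)^{-\gamma}\qquad(j>i).\tag{13}$$

*The two Schur sums.* Let $s_i=(i+1)^{-1/(pq)}$, so $s_i^q=(i+1)^{-1/p}$ and $s_j^p=(j+1)^{-1/q}$. By (12) and (13),
$$\sum_iT(j,i)s_i^q\le C\Big[(j+1)^{\gamma-1}\sum_{i<j}(i+1)^{-\gamma-\frac1p}+(j+1)^\gamma\sum_{i\ge j}(i+1)^{-1-\gamma-\frac1p}\Big].$$
Since $\gamma+\frac1p<1$, the first inner sum is at most $C(j+1)^{1-\gamma-1/p}$. The second is at most $C(j+1)^{-\gamma-1/p}$. Both products equal $C(j+1)^{-1/p}=Cs_j^q$. Similarly
$$\sum_jT(j,i)s_j^p\le C\Big[(i+1)^{-1-\gamma}\sum_{j\le i}(j+1)^{\gamma-\frac1q}+(i+1)^{-\gamma}\sum_{j>i}(j+1)^{\gamma-1-\frac1q}\Big].$$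
Since $-1<\gamma-\frac1q<0$, the first inner sum is at most $C(i+1)^{1+\gamma-1/q}$ and the second at most $C(i+1)^{\gamma-1/q}$. Both products equal $C(i+1)^{-1/q}=Cs_i^p$.

*The Schur test.* Let $g=(g_i)\in\ell_p$. By Hölder and the first Schur sum,
$$\sum_iT(j,i)|g_i|=\sum_i\big(T(j,i)^{1/q}s_i\big)\big(T(j,i)^{1/p}s_i^{-1}|g_i|\big)\le C s_j\Big(\sum_iT(j,i)s_i^{-p}|g_i|^p\Big)^{1/p}.$$
Raise to the power $p$, sum over $j$, and use the second Schur sum:
$$\sum_j\Big(\sum_iT(j,i)|g_i|\Big)^p\le C\sum_is_i^{-p}|g_i|^p\sum_jT(j,i)s_j^p\le C\|g\|_p^p.$$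
Apply this with $g_i=c_{N-i}$ for $0\le i\le N$ and $g_i=0$ otherwise. Then $\|P_{[0,N]}a\|_H=\|\kappa*Pa\|_p\le\|c\|_p+C\|c\|_p=C\|a\|_H$ uniformly in $N$, as required.

**Step 5: the basis of $H$ is conditional.** We compare a constant and an alternating vector. Let $a=\sum_{n<N}e_n$ and $a'=\sum_{n<N}(-1)^ne_n$. For $n<N$, (10) gives $(\kappa*a)_n=\sum_{i\le n}\kappa_i\ge(n+1)^\gamma$, so
$$\|a\|_H^p\ge\sum_{n=1}^Nn^{\gamma p}\ge\int_0^Nu^{\gamma p}\,du=\frac{N^{\gamma p+1}}{\gamma p+1},\qquad\text{i.e. }\|a\|_H\ge cN^{\gamma+1/p}.$$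
For $a'$ the terms alternate. Up to sign, $(\kappa*a')_n$ is $\sum_{l=0}^n(-1)^l\kappa_l$ for $n<N$, and $\sum_{l=n-N+1}^n(-1)^l\kappa_l$ for $n\ge N$. Since $\kappa$ is positive and decreasing, an alternating sum is bounded by its largest term, so $|(\kappa*a')_n|\le1$ for $n<N$ and $|(\kappa*a')_n|\le\kappa_{n-N+1}$ for $n\ge N$. Hence $\|a'\|_H\le N^{1/p}+\|\kappa\|_p\le CN^{1/p}$, and
$$\|a\|_H\ge cN^\gamma\|a'\|_H.$$
Let $E$ be the set of even numbers in $\{0,\dots,N-1\}$. Then $a=2P_Ea'-a'$, so $\|a\|_H\le(2\|P_E\|+1)\|a'\|_H$. Therefore $\|P_E\|\ge\frac12(cN^\gamma-1)$, and $k_N[H]\ge cN^\gamma$ for large $N$. In particular the basis is conditional.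

**Step 6: assembling.** By Steps 2, 4 and 5, Theorem 4 applies to $H$, and $H\simeq\ell_p$ by Step 3. It gives an equivalent norm on $\ell_p\oplus H\simeq\ell_p\oplus\ell_p\simeq\ell_p$ with a conditional Schauder basis that has Property (A) and satisfies $k_{2^N-1}\ge c\,k_N[H]\ge cN^\gamma$ for large $N$. Given a large $m$, choose $N$ with $2^N-1\le m<2^{N+1}-1$. Then $N\ge\frac12(N+1)>\frac12\log_2(m+1)$, and since $k_m$ is nondecreasing, $k_m\ge k_{2^N-1}\ge cN^\gamma\ge c(\log m)^\gamma$. This proves Theorem 3. $\square$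

## Super-reflexive spaces: the proof of Corollary 5

A Banach space is super-reflexive if every Banach space finitely representable in it is reflexive. Each $\ell_p$ with $1<p<\infty$ is super-reflexive. The $\ell_2$-sum of the spaces $\ell_1^n$, $n\ge1$, is reflexive but not super-reflexive, because $\ell_1$ is finitely representable in it. By Enflo's theorem, super-reflexivity is equivalent to the existence of an equivalent uniformly convex norm.

**Proof of Corollary 5.** Let $H$ be infinite-dimensional and super-reflexive with a Schauder basis. By Pełczyński–Singer (Studia Math. 25, 1964), $H$ has a normalized conditional basis $(h_j)_{j\ge0}$. By R. C. James (Pacific J. Math. 41, 1972; for uniformly convex spaces also V. I. Gurarii and N. I. Gurarii, 1971), every normalized basis of a super-reflexive space satisfies $\|a\|_p\le C\|\sum_ja_jh_j\|$ for some $p<\infty$. Since $\|a\|_{p'}\le\|a\|_p$ for $p'\ge p$, we may take $p>1$. All hypotheses of Theorem 4 hold, so some equivalent norm on $\ell_p\oplus H$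 admits a conditional Schauder basis with Property (A), and $H$ is complemented in $\ell_p\oplus H$.

This sum is super-reflexive. Give $\ell_p$ and $H$ equivalent uniformly convex norms. The norm $(\|y\|^2+\|h\|^2)^{1/2}$ on the sum is then uniformly convex, and Enflo's theorem applies. $\square$
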